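# Multiplication by $p$ on the cone $X/p$ in a triangulated category

## 1. The guess $p\cdot X/p=0$ and the cases that support it

Take an object $X$ of a triangulated category $\mathcal T$, multiply by a prime $p$, and form the cone $X/p$. The first guess about $X/p$ is that $p$ kills it, at least when $p$ is odd. After all, $\mathbb Z/p$ is the cone of $p$ on $\mathbb Z$. We first fix the terms, then test the guess, then see exactly where an attempt to prove it from the axioms stops. The rest of the lecture builds a triangulated category in which the guess is false.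

**Recollection (Verdier's axioms).** $\mathcal T$ is an additive category with an automorphism $\Sigma$ and a class of *distinguished* triangles $(f,g,h)$, meaning sequences $X\xrightarrow fY\xrightarrow gZ\xrightarrow h\Sigma X$. Morphisms of triangles have the form $(\alpha,\beta,\gamma,\Sigma\alpha)$.

* TR1: the class is closed under isomorphism, contains $X=X\to0\to\Sigma X$, and every $f$ is the first map of a distinguished triangle. The third object $Z$ is a *cone* of $f$.
* TR2: $(f,g,h)$ is distinguished if and only if $(g,h,-\Sigma f)$ is.
* TR3: if $(f,g,h)$ and $(f',g',h')$ are distinguished and $bf=f'a$, there is $c$ with $cg=g'b$ and $h'c=(\Sigma a)h$.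
* TR4: given distinguished triangles $(f,i_f,h_f)$, $(g,i_g,h_g)$, $(gf,i_k,h_k)$ on $f:X\to Y$, $g:Y\to Z$ and $gf$, with cones $U,W,V$, there are $u:U\to V$ and $v:V\to W$ with $ui_f=i_kg$, $h_ku=h_f$, $vi_k=i_g$, $h_gv=(\Sigma f)h_k$, such that $(u,v,(\Sigma i_f)h_g)$ is distinguished.

Standard consequences of TR1–TR3: consecutive composites $gf$, $hg$, $(\Sigma f)h$ vanish; $\mathrm{Hom}(T,-)$ and $\mathrm{Hom}(-,T)$ turn distinguished triangles into long exact sequences; two distinguished triangles on the same map are isomorphic by some $(1,1,\gamma)$ (five lemma). In particular $g$ is a weak cokernel of $f$: every map that vanishes after composition with $f$ factors through $g$.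

For a natural number $n$ let $Y/n$ be a cone of $n\cdot\mathrm{id}_Y$, so there is a distinguished triangle $Y\xrightarrow{n}Y\xrightarrow iY/n\xrightarrow{\partial}\Sigma Y$. A map $\bar f:K/n\to X$ is an *extension* of $f:K\to X$ if $\bar fi=f$. We write $n\cdot X/n=0$ for $n\cdot\mathrm{id}_{X/n}=0$.

**Definition ($n$-order).** Every object has $n$-order at least $0$. For $m\ge1$, an object $X$ has $n$-order at least $m$ if for every object $K$ and every $f:K\to X$ there is an extension $\bar f:K/n\to X$ whose cone has $n$-order at least $m-1$. The $n$-order of $X$ is the largest such $m$, or $\infty$.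

By induction, having order at least $m$ is invariant under isomorphism, does not depend on the choice of the cone $K/n$, and implies order at least $m-1$ (for $m\ge1$).

**Order at least $1$ means $n\cdot\mathrm{id}_X=0$.** If $n\cdot\mathrm{id}_X=0$, then $f\circ(n\cdot\mathrm{id}_K)=nf=0$ for each $f:K\to X$, so $f$ factors through $i$; the cone of the extension has order at least $0$ for free. Conversely, extend $f=\mathrm{id}_X$: from $\bar fi=\mathrm{id}_X$ we get $n\cdot\mathrm{id}_X=\bar f\,i\,n=0$.

Call $\mathcal T$ *topological* if it is equivalent, by an exact equivalence, to the homotopy category of a stable cofibration category. The following theorem is from Stefan Schwede, "Topological triangulated categories", arXiv:1201.0899 (2012).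

**Theorem (Schwede).** If $\mathcal T$ is topological and $p$ is a prime, then $X/p$ has $p$-order at least $p-2$ for every object $X$. In particular, if $p$ is odd, then $p\cdot X/p=0$ for every $X$.

The problem posed from that paper: is there an odd prime $p$, a (necessarily non-topological) triangulated category $\mathcal T$ and an object $X$ such that $X/p$ has $p$-order less than $p-2$? And can one even have $p\cdot X/p\neq0$? The guess says no, at least to the second question.

**Simple cases.**

* If $p\cdot\mathrm{id}_X=0$, then $X/p\cong X\oplus\Sigma X$, which is killed by $p$. This covers all $\mathbb F_p$-linear categories.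
* If $p$ is invertible on $X$, then $X/p=0$.
* Let $\mathcal T$ be the homotopy category of complexes in an additive category and $Y$ a complex. The cone $C$ of $n$ on $Y$ has $C^j=Y^{j+1}\oplus Y^j$ and $d(x,y)=(-dx,\,nx+dy)$. Put $s(x,y)=(y,0)$. Then
$$(ds+sd)(x,y)=(-dy,ny)+(nx+dy,0)=(nx,ny),$$
so $n\cdot\mathrm{id}_C$ is null-homotopic. Here $n\cdot Y/n=0$ for every $n$, odd or even.

**What the axioms alone give.** In $X\xrightarrow nX\xrightarrow iX/n\xrightarrow\partial\Sigma X$ we have $(n\cdot\mathrm{id}_{X/n})\,i=i\,n=0$, so
$$n\cdot\mathrm{id}_{X/n}=s\,\partial\quad\text{for some } s:\Sigma X\to X/n. \tag{1}$$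
Also $n\,\partial=(\Sigma n)\,\partial=0$, hence $n^2\cdot\mathrm{id}_{X/n}=s(n\partial)=0$.

To remove the square we would need $s\partial=0$. Here the attempt stops, and the reason is visible in TR3. Consider the square with $a=b=n$ on the triangle of $X\xrightarrow nX$. A fill-in is a map $c:X/n\to X/n$ with $ci=in=0$ and $\partial c=(\Sigma n)\partial=0$. Both $c=n\cdot\mathrm{id}$ and $c=0$ are fill-ins. TR3 does not make fill-ins unique, so it does not identify these two. For complexes, the homotopy $s$ above did so, and that homotopy is not part of the triangulated structure.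

**Theorem A.** For every odd prime $p$ (and also for $p=2$) there are a triangulated category $\mathcal T$ and an object $X$ with $p\cdot X/p\ne0$. Thus $X/p$ has $p$-order $0$, and $0<p-2$ when $p$ is odd.

**Theorem B.**

1. In any triangulated category $n^2\cdot X/n=0$. In the example of Theorem A the additive order of $\mathrm{id}_{X/p}$ is exactly $p^2$, the maximum possible.
2. In the example of Theorem A, $n\cdot X/n\neq0$ for every $n$ with $p\mid n$, $p^2\nmid n$. Hence for every $n\ge2$ having a prime factor of multiplicity one there are $\mathcal T,X$ with $n\cdot X/n\ne0$.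
3. If $p$ is odd, the underlying *additive* category of this $\mathcal T$ carries no topological triangulation, for any choice of suspension functor.
4. For every prime $p$ there are a triangulated category and an object $X$ with $p\cdot X/p=0$ for which $X/p$ has $p$-order exactly $1$. For $p\ge5$ this is again $<p-2$.

So the answer to both questions is yes. From now on $p$ is a fixed prime, $k=\mathbb F_p$, $R=\mathbb Z/p^2$, and a bar denotes reduction mod $p$.

## 2. Complexes over $\mathbb Z/p^2$, and why a ring is too rigid

A sensible first attempt at a counterexample is to take a category where $p$ is nonzero and nilpotent, such as $K^b(\mathrm{proj}\,R)$. Let $X_1=R$ in degree $0$ and $X_2=(R\xrightarrow pR)$ in degrees $-1,0$. Then $X_2$ is the cone of $p$ on $X_1$. By Section 1, $p\cdot\mathrm{id}_{X_2}=0$; let us see it directly. Write an endomorphism of $X_2$ as a pair (degree $-1$, degree $0$). A homotopy is one element $s\in R$ from degree $0$ to degree $-1$, and it changes a map by $(sp,sp)$. So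
$$p\cdot\mathrm{id}_{X_2}=(p,p)\simeq0,\qquad\text{but}\qquad(p,0)\not\simeq0 .$$
There *is* a nonzero endomorphism here, $(p,0)\simeq-(0,p)$. The difficulty is that the ring element $p$ acts on both terms at once, and the two contributions cancel.

So we want a category with about the same maps, in which $p\cdot\mathrm{id}_{X_2}$ is the class "$(p,0)$". To have a free hand, replace $R$ by $\Lambda=k[\varepsilon]/\varepsilon^2$, where $\varepsilon$ plays the part of $p$ but $p=0$. Then try to *decree* $p\cdot\mathrm{id}_A=\pi_A$ for each indecomposable $A$, with an endomorphism $\pi_A$ of our choice, leaving the addition of non-isomorphisms between indecomposables unchanged. What must $\pi_A$ satisfy? If $r$ is a non-isomorphism between indecomposables, then $pr=0$ is still to hold. But $pr=r\cdot(p\cdot\mathrm{id})=(p\cdot\mathrm{id})\cdot r$. So we need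
$$r\,\pi_A=0\quad\text{and}\quad\pi_A\,r^*=0\qquad\text{for all non-isomorphisms } r \text{ out of } A \text{ and } r^*\text{ into }A.$$
In other words $\pi_A$ must lie in the socle. Three tasks follow: find nonzero $\pi_A$ of this kind (Sections 3–4), build the category (Section 5), and show that it is still triangulated (Sections 6–9).

## 3. Bounded complexes over $k[\varepsilon]/\varepsilon^2$

**Objects.** Since $\Lambda=k[\varepsilon]/\varepsilon^2$ is local, finitely generated projectives are free. Splitting off contractible summands $\Lambda=\Lambda$, every object of $K^b(\mathrm{proj}\,\Lambda)$ is isomorphic to a *minimal* complex $V\otimes\Lambda$, where $V$ is a finite-dimensional graded $k$-space and the differential is $\varepsilon\partial$ with linear maps $\partial:V^i\to V^{i+1}$. As $\varepsilon^2=0$, the $\partial$ are arbitrary. So $(V,\partial)$ is a representation of the linear quiver $\cdots\to i\to i+1\to\cdots$ without relations; in general $\partial\partial\neq0$.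

**Morphisms.** Write a degree-$0$ map as $f=f'+\varepsilon f''$. It is a chain map if and only if $\varepsilon f'\partial=\varepsilon\partial f'$, that is, $f'$ is a map of representations; $f''$ is arbitrary. A homotopy $s'+\varepsilon s''$ changes $f$ by $\varepsilon(\partial s'+s'\partial)$. Hence
$$\mathrm{Hom}(V,W)=\mathrm{Hom}_{rep}(V,W)\oplus Q(V,W),\qquad Q(V,W)=\prod_i\mathrm{Hom}(V^i,W^i)\big/\{\partial s+s\partial\},$$
$$(f',f'')(g',g'')=(f'g',\;f'g''+f''g'). \tag{2}$$
In particular $Q\cdot Q=0$, and $f\mapsto f'$ is a functor.

**Indecomposables.** Let $X_n$ ($n\ge1$) be $\Lambda\xrightarrow\varepsilon\cdots\xrightarrow\varepsilon\Lambda$ with $n$ terms, in degrees $-n+1,\dots,0$, and let $\mathcal I=\{\Sigma^mX_n:m\in\mathbb Z,\,n\ge1\}$. Finite-dimensional representations of linear $A$-quivers are sums of interval representations (textbook). So every object is a finite direct sum of members of $\mathcal I$. They are pairwise non-isomorphic, since $f\mapsto f'$ is a functor and the intervals differ. In particular $\Sigma^mA\neq A$ for $m\ne0$. An endomorphism of an interval representation is a scalar, so $\mathrm{End}(A)=k\oplus Q(A,A)$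 for $A\in\mathcal I$. This ring is local with residue field $k$ and radical $Q(A,A)$, which has square zero.

**Example.** $\mathrm{End}(X_1)=\Lambda$. For $X_2$ we have $\prod_i\mathrm{Hom}(V^i,V^i)=k^2$, and a homotopy $s:V^0\to V^{-1}$ contributes $(s,s)$. So $Q(X_2,X_2)=k^2/k(1,1)$ is one-dimensional, spanned by "$\varepsilon$ on the left term", which equals minus "$\varepsilon$ on the right term".

**Two facts about non-isomorphisms.** Let $A,B,C\in\mathcal I$.

(a) If $r:A\to B$ and $s:B\to A$ are such that $sr$ is invertible, then $r$ is an isomorphism. Indeed $e=r(sr)^{-1}s$ is idempotent in the local ring $\mathrm{End}(B)$, and $e\neq0$ since $s\,e\,r=sr\ne0$. So $e=1$, and $r$ has inverse $(sr)^{-1}s$. By the symmetric argument $s$ is an isomorphism too. Consequently, if one of $A\to B$, $B\to C$ is a non-isomorphism, then so is the composite $A\to C$.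

(b) Sums of non-isomorphisms $A\to B$ are non-isomorphisms: for $A\ne B$ there are only non-isomorphisms, and for $A=B$ they form $Q(A,A)$.

**The category $\mathcal T_0$.** Its objects are the finite sequences in $\mathcal I$, its morphisms are matrices of morphisms of $K^b(\mathrm{proj}\,\Lambda)$. It is equivalent to $K^b(\mathrm{proj}\,\Lambda)$, and we give it the corresponding triangulation; $\Sigma$ acts termwise and is a strict automorphism. Let $\mathrm{rad}$ consist of the matrices all of whose entries are non-isomorphisms; by (a) and (b) this is an ideal. We call its members *radical*.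

*The ideal $\mathrm{rad}(X,X)$ is nilpotent.* Let $X$ involve $t$ distinct members of $\mathcal I$. A product of $2t$ radical endomorphisms has entries that are sums of chains $A_0\to A_1\to\dots\to A_{2t}$ of non-isomorphisms. Some $A\in\mathcal I$ occurs at least three times among the $2t+1$ objects. The parts of the chain between its first and second, and its second and third, occurrences lie in $Q(A,A)$ by (a), and $Q\cdot Q=0$. So $\mathrm{rad}(X,X)^{2t}=0$.

**The categories $\mathcal S_k$ and $\mathcal S_R$.** They have the same objects; morphisms are matrices over $k$, respectively $R$, whose entries may be nonzero only between equal members of $\mathcal I$. Since $\mathrm{End}(A)/Q(A,A)=k$, we have $\mathcal S_k=\mathcal T_0/\mathrm{rad}$. Let $\sigma:\mathcal T_0\to\mathcal S_k$ be the quotient functor. It is full and commutes with $\Sigma$.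

## 4. A trace pairing and the socle endomorphisms $\omega_A$

This section finds, for each $A\in\mathcal I$, a nonzero endomorphism killed by all non-isomorphisms. The tool is a nondegenerate pairing.

For $e\in\mathrm{End}(W)$ put $\mathrm{str}(e)=\sum_i(-1)^i\mathrm{tr}(e''_i)$, and for $f\in\mathrm{Hom}(V,W)$, $g\in\mathrm{Hom}(W,V)$ put
$$\langle f,g\rangle=\mathrm{str}(fg)=\sum_i(-1)^i\,\mathrm{tr}(f'g''+f''g')_i .$$

**Step 1: a trace identity.** *It shows that $\mathrm{str}$ is well defined on homotopy classes and identifies annihilators.* Let $\varphi\in\prod_i\mathrm{Hom}(V^i,W^i)$ and $s_i:W^i\to V^{i-1}$. Cyclicity gives $\mathrm{tr}(\varphi_is_{i+1}\partial)=\mathrm{tr}(\partial\varphi_is_{i+1})$, a trace on $W^{i+1}$. Shifting the index by one changes its sign, so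
$$\sum_i(-1)^i\,\mathrm{tr}\big(\varphi_i(\partial s_i+s_{i+1}\partial)\big)=\sum_i(-1)^i\,\mathrm{tr}\big((\varphi_i\partial-\partial\varphi_{i-1})s_i\big). \tag{3}$$
With $V=W$ and $\varphi=1$ the right side is $0$, so $\mathrm{str}$ is well defined. In general (3) vanishes for all $s$ if and only if $\varphi$ is a map of representations.

**Step 2: nondegeneracy.** *This is the property that the next lemma uses.* Consider the perfect pairing $\sum_i(-1)^i\mathrm{tr}(\varphi_i\psi_i)$ between $\prod\mathrm{Hom}(V^i,W^i)$ and $\prod\mathrm{Hom}(W^i,V^i)$. By Step 1, the annihilator of the subspace $\{\partial s+s\partial\}$ of the second space is $\mathrm{Hom}_{rep}(V,W)$. So $\mathrm{Hom}_{rep}(V,W)\times Q(W,V)\to k$ is perfect. The pairing is symmetric, $\mathrm{tr}(\varphi_i\psi_i)=\mathrm{tr}(\psi_i\varphi_i)$, so exchanging $V$ and $W$ shows that $Q(V,W)\times\mathrm{Hom}_{rep}(W,V)\to k$ is perfect too. As $\langle f,g\rangle$ pairs $f'$ with $g''$ and $f''$ with $g'$, it is nondegenerate in both variables.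

**Step 3: the classes $\omega_A$.** For $A\in\mathcal I$ we get $\dim Q(A,A)=\dim\mathrm{End}_{rep}(A)=1$. Let $\omega_{X_n}\in Q(X_n,X_n)$ be the class of $\varepsilon$ on the leftmost term. Since $\mathrm{str}(\omega_{X_n})=\pm1$, it is nonzero. Put $\omega_{\Sigma^mX_n}=\Sigma^m\omega_{X_n}\ne0$.

**Lemma 1.** If $r:A\to B$ and $r^*:B\to A$ ($A,B\in\mathcal I$) are non-isomorphisms, then $r\omega_A=0$ and $\omega_Ar^*=0$.

*Proof.* Let $s:B\to A$ be any map. By fact (a), $sr$ is not invertible, so $sr\in Q(A,A)$ and $sr\omega_A\in Q\cdot Q=0$. Hence $\langle s,r\omega_A\rangle=\mathrm{str}(sr\omega_A)=0$ for all $s$, and $r\omega_A=0$ by nondegeneracy. Likewise for all $s:A\to B$ we have $r^*s\in Q(A,A)$, so $\langle\omega_Ar^*,s\rangle=\mathrm{str}(\omega_Ar^*s)=0$ and $\omega_Ar^*=0$. $\square$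

**Example.** Let $i:X_1\to X_2$ be the inclusion of the degree-$0$ term. Then $\omega_{X_2}i=0$ at once, as $\omega_{X_2}$ lives in degree $-1$. Using the other representative, $\omega_{X_2}i$ is minus "$\varepsilon$ in degree $0$", which is null-homotopic via $s:V^0\to W^{-1}$ with $\partial s=1$.

## 5. The category $\mathcal T_c$, in which $p\cdot\mathrm{id}_A=\pi_A$

Fix a function $c:\{1,2,\dots\}\to\mathbb F_p$ and let $\pi_A=c(n)\,\omega_A$ for $A=\Sigma^mX_n$. Extend $\pi$ diagonally to all objects. Then $\Sigma\pi=\pi\Sigma$, and $\pi r=0=r\pi$ for radical $r$ by Lemma 1. For $M\in\mathcal S_k(X,Y)$ let $\pi M\in\mathrm{rad}(X,Y)$ be the matrix obtained by replacing an entry $m$ between copies of $A$ by $m\pi_A$. For composable $\varphi$ in $\mathcal T_0$,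
$$\varphi\cdot\pi M=\pi\,\sigma(\varphi)M,\qquad\pi M\cdot\varphi=\pi\,M\sigma(\varphi), \tag{4}$$
because an entry of $\varphi$ is radical, and then contributes nothing, or it is a scalar plus a radical map, and then only the scalar contributes.

**Step 1: glue in $\mathbb Z/p^2$.** *This provides a place where $p$ is not zero.* Let $\widehat{\mathcal T}=\mathcal T_0\times_{\mathcal S_k}\mathcal S_R$: same objects, morphisms the pairs $(\varphi,M)$ with $\sigma(\varphi)=\overline M$.

**Step 2: identify $p$ with $\pi$.** Let
$$J(X,Y)=\{(\pi\overline M,-pM):M\in\mathcal S_R(X,Y)\}.$$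
These are morphisms of $\widehat{\mathcal T}$, since both components have residue $0$. By (4), $(\varphi,N)(\pi\overline M,-pM)=(\pi\overline{NM},-pNM)$, and similarly on the other side. So $J$ is a two-sided ideal, and it is $\Sigma$-stable. Put
$$\mathcal T=\mathcal T_c:=\widehat{\mathcal T}/J,\qquad q:\widehat{\mathcal T}\to\mathcal T .$$
$\mathcal T$ is additive with automorphism $\Sigma$. The functors $q$, $\widehat{\mathcal T}\to\mathcal T_0$ and $\widehat{\mathcal T}\to\mathcal S_R$ are full and the identity on objects. There is a full *residue functor* $\mathcal T\to\mathcal S_k$, $q(\varphi,M)\mapsto\overline M=\sigma(\varphi)$.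

**Example.** If $c(1)=1$, then $\mathrm{End}_{\mathcal T}(X_1)\cong\mathbb Z/p^2$. An endomorphism in $\widehat{\mathcal T}$ is a pair $(a+b\varepsilon,M)$ with $a=\overline M$; send it to $M+pb$. This is multiplicative: $(M+pb)(M'+pb')=MM'+p(ab'+a'b)$ in $\mathbb Z/p^2$. It is surjective, and its kernel consists of the pairs $(b\varepsilon,-pb)$, which is $J$. If $c(1)=0$, then $J=\{(0,-pM)\}$ and $\mathrm{End}_{\mathcal T}(X_1)\cong\Lambda$.

**Step 3: four facts for daily use.**

**(F1)** *$r\mapsto q(r,0)$ is a bijection from $\mathrm{rad}(X,Y)$ onto the kernel of the residue functor.* Injective: $(r,0)\in J$ means $r=\pi\overline M$ with $pM=0$; then $\overline M=0$ and $r=0$. Surjective: if $q(\varphi,M)$ has residue $0$, then $M=pM'$, and adding $(\pi\overline{M'},-pM')\in J$ gives $(\varphi+\pi\overline{M'},0)$, with radical first component. We identify radical morphisms of $\mathcal T_0$ with their images in $\mathcal T$.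

**(F2)** *If $r$ is radical, then $q(\varphi,M)\,r=\varphi r$ and $r\,q(\varphi,M)=r\varphi$ as radical morphisms.* Indeed $(\varphi,M)(r,0)=(\varphi r,0)$.

**(F3)** *A morphism of $\widehat{\mathcal T}$ or $\mathcal T$ with invertible residue in $\mathcal S_k$ is invertible.* The kernel of the residue on $\mathrm{End}_{\widehat{\mathcal T}}(X)$ consists of the pairs $(r,pN)$ with $r$ radical; it is nilpotent, because $\mathrm{rad}(X,X)$ is and $p^2=0$. Hence so is its image in $\mathcal T$. Now lift the inverse residue of $\varphi$ to a morphism $\psi$: both $\psi\varphi$ and $\varphi\psi$ are $1$ plus a nilpotent, hence invertible. Consequently every isomorphism $M$ of $\mathcal S_R$ lifts to an isomorphism $(\varphi,M)$ of $\widehat{\mathcal T}$, where $\varphi$ is any lift of $\overline M$ along $\sigma$.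

**(F4)** *$p\cdot\mathrm{id}_A=\pi_A$ in $\mathcal T$ for $A\in\mathcal I$.* As $\mathcal T_0$ is $\mathbb F_p$-linear, $p\cdot\mathrm{id}_A=q(0,p)$, and $(\pi_A,-p)\in J$ gives $q(0,p)=q(\pi_A,0)$.

What remains is the main work.

**Proposition.** For every prime $p$ and every $c$, the category $\mathcal T_c$, with the distinguished triangles defined in Section 6, is triangulated, and $p\cdot\mathrm{id}_{\Sigma^mX_n}=c(n)\,\omega_{\Sigma^mX_n}$.

The second statement is (F4).

## 6. Good triangles and their minimal parts

A distinguished triangle of $\mathcal T$ will be one that comes from $\mathcal T_0$ and $\mathcal S_R$ together. In $\mathcal S_R$ there is no triangulation to use, so we say by hand which triangles are allowed.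

**Definition.** A triangle in $\mathcal S_R$ is *split* if it is isomorphic to a finite direct sum of triangles $(A\to0\to0)$, $(0\to A\to0)$, $(0\to0\to A)$, $(A=A\to0)$, $(0\to A=A)$, $(A\to0\to\Sigma A=\Sigma A)$ with $A\in\mathcal I$. Sums of the last three types are called *contractible*, also in $\mathcal T$, $\mathcal T_0$, $\widehat{\mathcal T}$. A triangle of $\widehat{\mathcal T}$ is *good* if its image in $\mathcal T_0$ is distinguished and its image in $\mathcal S_R$ is split. A triangle of $\mathcal T$ is *distinguished* if it is isomorphic to $q(\Xi)$ with $\Xi$ good.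

**Summands.** We use that a direct summand $\Delta=(f,g,h)$ of a distinguished triangle of a triangulated category (here $\mathcal T_0$) is distinguished. Complete $f$ to a distinguished triangle $\Delta'$. TR3 from $\Delta'$ to the big triangle, followed by the projection, gives a morphism $(1,1,\gamma):\Delta'\to\Delta$. The sequence $\mathrm{Hom}(T,-)$ of $\Delta$ is exact, as a summand of an exact sequence, so $\gamma$ is invertible by the five lemma.

**Lemma 2.** Every good triangle is isomorphic in $\widehat{\mathcal T}$ to $M\oplus C$ with $C$ contractible and $M=\big((f,0),(g,0),(h,0)\big)$, where $f,g,h$ are radical and $(f,g,h)$ is distinguished in $\mathcal T_0$. Hence every distinguished triangle of $\mathcal T$ is isomorphic to a sum of contractible triangles and such a *minimal* triangle $(f,g,h)$; in particular consecutive composites vanish. Conversely, every distinguished triangle $(f,g,h)$ of $\mathcal T_0$ with $f,g,h$ radical is distinguished in $\mathcal T$.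

*Proof.* **The converse.** The triangle $\big((f,0),(g,0),(h,0)\big)$ is good: its $\mathcal S_R$-part has zero maps, so it is split.

**Normal form in $\mathcal S_R$.** By (F3), isomorphisms of $\mathcal S_R$ lift, so we may assume that the $\mathcal S_R$-part is in standard form: $X=X'\oplus A\oplus C$, $Y=Y'\oplus A\oplus B$, $Z=Z'\oplus B\oplus\Sigma C$ for some objects $A,B,C$, with $f_R=1$ on $A\to A$, $g_R=1$ on $B\to B$, $h_R=1$ on $\Sigma C\to\Sigma C$, and $0$ elsewhere.

**Splitting off $A$.** *The aim is to make $f$ equal to $1$ on $A$ in $\widehat{\mathcal T}$ too.* With respect to $A$ and its complements write $f=\begin{pmatrix}a&b\\c&d\end{pmatrix}$. Here $a=(1+r,1)$ with $r$ radical, which is invertible, and $b,c,d$ have the form $(\text{radical},0)$. Then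
$$\begin{pmatrix}1&0\\-ca^{-1}&1\end{pmatrix}\begin{pmatrix}a&b\\c&d\end{pmatrix}\begin{pmatrix}1&-a^{-1}b\\0&1\end{pmatrix}\begin{pmatrix}a^{-1}&0\\0&1\end{pmatrix}=\begin{pmatrix}1&0\\0&d-ca^{-1}b\end{pmatrix}.$$
The automorphisms of $X$ and $Y$ used here have the form $(1+\text{radical},1)$, so no $\mathcal S_R$-part changes. Now $gf=0$ and $(\Sigma f)h=0$ in $\widehat{\mathcal T}$, because this holds in $\mathcal T_0$ and in $\mathcal S_R$. As $f$ is $1$ on $A$, it follows that $g$ vanishes on $A$ and $h$ has no component in $\Sigma A$. So $(A=A\to0)$ splits off. The complement is good: its $\mathcal T_0$-part is a summand of a distinguished triangle, and its $\mathcal S_R$-part is in standard form.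

**Splitting off $B$ and $C$.** Treat $g$ and $B$ in the same way, with automorphisms of the second and third objects. Once $g$ is $1$ on $B$, $gf=0$ shows that $f$ has no component in $B$, and $hg=0$ gives $h|_B=0$. Then treat $h$ and $C$, with automorphisms of the third object and $\Sigma$ of automorphisms of the first. Now $hg=0$ shows that $g$ has no component in $\Sigma C$, and $(\Sigma f)h=0$ gives $f|_C=0$. What remains has zero $\mathcal S_R$-part and distinguished $\mathcal T_0$-part; it is $M$. Apply $q$ for the statement about $\mathcal T$. $\square$

## 7. Lifting linear algebra from $\mathbb F_p$ to $\mathbb Z/p^2$: intervals and the strip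

To construct triangles in $\mathcal T$ we start in $\mathcal T_0$, look at residues (diagrams of $k$-spaces), and lift these to diagrams over $R$. Diagrams of $k$-spaces do not always lift nicely, so we need to know which shapes do. For TR1 the shape is $A_2$; for TR4 it is the shape of an octahedron.

**Interval sums.** Let $\mathcal Q$ be the linearly oriented quiver $A_2$ or $A_3$. For an interval $I$ let $R_I$ (resp. $k_I$) be the representation with $R$ (resp. $k$) on $I$, $0$ elsewhere, and maps $1$ where possible. An *interval sum* over $R$ is a representation isomorphic to a finite direct sum of $R_I$'s. For instance, $R\xrightarrow1R$ and $R\xrightarrow0R$ are interval sums of type $A_2$, but $R\xrightarrow pR$ is not, although its reduction $k\xrightarrow0k$ is the reduction of the second one.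

**Lemma 3.** Let $P,P'$ be interval sums over $R$. Every morphism $P/p\to P'/p$ lifts to $P\to P'$, and lifts of isomorphisms are isomorphisms. Every finite-dimensional representation over $k$ on spaces $k^{d_x}$ is the reduction of an interval sum on the modules $R^{d_x}$.

*Proof.* A morphism $k_I\to k_{I'}$ is a family of scalars on the vertices of $I\cap I'$. Arrows inside $I\cap I'$ force them to be equal, to $\lambda$ say. An arrow $x\to y$ with exactly one end in $I\cap I'$ forces $\lambda=0$ if $x\in I\cap I'$, $y\in I'\setminus I$, or if $y\in I\cap I'$, $x\in I\setminus I'$; otherwise it gives no condition. So $\mathrm{Hom}(k_I,k_{I'})$ is $0$, or it is $k$ spanned by the map that is $1$ on $I\cap I'$. In the second case there is no forbidding arrow, and the same formula gives a map $R_I\to R_{I'}$. Hence morphisms lift. A square matrix over $R$ that is invertible mod $p$ is invertible, since $pR$ is nilpotent; so lifts of isomorphisms are isomorphisms. For the last claim, decompose over $k$ into intervals and transport $\bigoplus R_I$ along lifts to $GL(R)$ of the base changes. $\square$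

**The strip.** Let $\mathfrak S$ be the quiver with vertices $a_j,b_j,m_j$ ($j\in\mathbb Z$) and arrows $a_j\to m_j\to a_{j+1}$, $b_j\to m_j\to b_{j+1}$, with relations

(i) $a_j\to m_j\to a_{j+1}$ and $b_j\to m_j\to b_{j+1}$ are zero;

(ii) $m_j\to a_{j+1}\to m_{j+1}$ equals $m_j\to b_{j+1}\to m_{j+1}$; call this composite $c_j$.

A representation is *thin* if all modules are $0$ or free of rank one with a chosen generator, and all arrows are $0$ or $1$. Example: the *diamond* with support $m_j,a_{j+1},b_{j+1},m_{j+1}$ and all four arrows equal to $1$.

**Lemma 4.** Every finite-dimensional representation $D$ of $\mathfrak S$ over $k$ is a direct sum of thin ones, each given by $0/1$ data which also define a representation of $\mathfrak S$ over $R$.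

*Proof.* The plan is to split off all nonzero paths of length two, and then to observe that only quivers of type $A_3$ are left.

**Preparation.** The composites $a_j\to m_j\xrightarrow{c_j}m_{j+1}$ and $b_j\to m_j\xrightarrow{c_j}m_{j+1}$ vanish: compute $c_j$ through $a_{j+1}$, resp. $b_{j+1}$, and use (i). Similarly, $c_j$ followed by $m_{j+1}\to a_{j+2}$ or $m_{j+1}\to b_{j+2}$ vanishes.

**(α) Splitting off diamonds.** Suppose $c_jx\neq0$ for some $x\in D(m_j)$. By the preparation, $x$ generates the thin diamond with support $m_j,a_{j+1},b_{j+1},m_{j+1}$. Choose a functional $\xi$ on $D(m_{j+1})$ with $\xi(c_jx)=1$. Use $\xi$ at $m_{j+1}$, $\xi$ composed with the arrows to $m_{j+1}$ at $a_{j+1}$ and $b_{j+1}$, $\xi c_j$ at $m_j$, and $0$ elsewhere. This commutes with the arrows inside the support by (ii). Arrows leaving the support give no condition, as the diamond is $0$ at their ends. The only arrows from outside into the support are $a_j\to m_j$ and $b_j\to m_j$, and $\xi c_j$ kills their images. So we have a morphism from $D$ to the diamond. It is a retraction, and the diamond splits off.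

**(β) Splitting off mixed paths.** Suppose $a_j\to m_j\to b_{j+1}$ is nonzero on $x\in D(a_j)$. The image of $x$ in $a_{j+1}$ is zero by (i), and its image in $m_{j+1}$ is zero by the preparation. So $x$ generates a thin representation with support $a_j,m_j,b_{j+1}$. Take a functional $\xi$ on $D(b_{j+1})$ with value $1$ on the image of $x$, and pull it back to $m_j$ and $a_j$. The arrows from outside into the support are $b_j\to m_j$ and $m_{j-1}\to a_j$. The pulled-back functional vanishes on the image of the first by (i). It vanishes on the image of the second because $m_{j-1}\to a_j\to m_j\to b_{j+1}$ equals $m_{j-1}\to b_j\to m_j\to b_{j+1}$, by (ii), and this is $0$ by (i). So we have a retraction. The same holds with $a$ and $b$ interchanged.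

**The rest.** Each splitting lowers the total dimension. After finitely many steps all paths of length two act as zero: those in (i) always do, $m\to a\to m$ and $m\to b\to m$ by (α), $a\to m\to b$ and $b\to m\to a$ by (β). Write $D(x)=C(x)\oplus Z(x)$, where $Z(x)$ is the common kernel of the arrows leaving $x$. Arrows vanish on $Z$ and take values in $Z$. So $D$ is the direct sum of the representations
$$Z(a_{j+1})\leftarrow C(m_j)\to Z(b_{j+1})\qquad\text{and}\qquad C(a_j)\to Z(m_j)\leftarrow C(b_j).$$
These are representations of quivers of type $A_3$, hence sums of thin ones. In all cases the $0/1$ data satisfy (i) and (ii) over $R$ too. $\square$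

**Multiplicity modules.** For $A\in\mathcal I$ and an object $X$ let $X_A$ be the multiplicity module of $A$ in $X$: $R^d$ in $\mathcal S_R$, $k^d$ in $\mathcal S_k$, if $A$ occurs $d$ times. A morphism of $\mathcal S_R$ is a family of $R$-linear maps $X_A\to Y_A$, and $(\Sigma X)_{\Sigma A}=X_A$. Since $\Sigma$ acts freely on $\mathcal I$ with representatives $X_n$, a triangle in $\mathcal S_k$ or $\mathcal S_R$ is the same as a family, indexed by the representatives $A=X_n$, of sequences
$$\cdots\to X_A\to Y_A\to Z_A\to(\Sigma X)_A\to(\Sigma Y)_A\to\cdots$$
of finite total rank: each multiplicity module of $X$ occurs exactly once, as some $(\Sigma^sX)_A$. Isomorphisms of triangles are families of isomorphisms of sequences. So *a triangle in $\mathcal S_R$ is split if and only if each of its sequences is isomorphic to a finite sum of sequences $R$ (one place) and $R=R$ (two adjacent places).* A pair $(f,g)$ of composable maps is a family, over all $A\in\mathcal I$, of representations of $A_3$, and a single map is a family of representations of $A_2$. An *interval sum* in $\mathcal S_R$ means an interval sum in every $\mathcal I$-degree.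

## 8. TR1, TR2 and TR3 for $\mathcal T_c$

**Step 0: representatives.** *We choose representatives in $\widehat{\mathcal T}$ whose $\mathcal S_R$-part can be completed to a split triangle.* Given $f:X\to Y$, $g:Y\to Z$ in $\mathcal T$, we can write $f=q(f_0,f_R)$, $g=q(g_0,g_R)$ with $(f_R,g_R)$ an interval sum. Take any lifts $(f_1,f'_R)$, $(g_1,g'_R)$. By Lemma 3 choose an interval sum $(f_R,g_R)$ with the same reduction as $(f'_R,g'_R)$. Then $f'_R=f_R+pN$, and adding $(\pi\overline N,-pN)\in J$ gives $(f_1,f'_R)\equiv(f_1+\pi\overline N,f_R)$. Likewise for $g$. The same works for a single $f$.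

This is where passing from $\widehat{\mathcal T}$ to the quotient helps: an entry $p$ in $f'_R$, which is no interval sum, is traded for an entry $\pi_A$ in $\mathcal T_0$, and $\mathcal T_0$ has cones.

**TR1.** The class is closed under isomorphism, and $X=X\to0\to\Sigma X$ is good. Given $f=q(f_0,f_R)$ as in Step 0, complete $f_0$ to a distinguished triangle $(f_0,i_0,h_0)$ of $\mathcal T_0$. Its residue is, for each representative $A$, a bounded complex of finite-dimensional $k$-spaces (consecutive composites vanish), hence a sum of complexes $k$ and $k=k$. Lifting the base changes to $R$ gives a split triangle $(f'_R,i_R,h_R)$ in $\mathcal S_R$ with exactly this reduction. Here $f'_R$ is an interval sum of type $A_2$ with $f'_R\equiv f_R$ mod $p$. By Lemma 3 the identity mod $p$ lifts: there are isomorphisms $\alpha,\beta\equiv1$ mod $p$ with $f_R\alpha=\beta f'_R$. Then $(\alpha,\beta,1)$ is an isomorphism from $(f'_R,i_R,h_R)$ to $(f_R,\,i_R\beta^{-1},\,(\Sigma\alpha)h_R)$, and the latter has the same reduction. Together with $(f_0,i_0,h_0)$ it forms a good triangle of $\widehat{\mathcal T}$, whose image under $q$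 is a distinguished triangle on $f$. We record:
$$\text{if } f=q(f_0,f_R) \text{ with } f_R \text{ an interval sum, a cone of } f_0 \text{ in }\mathcal T_0\text{ is a cone of } f \text{ in }\mathcal T. \tag{5}$$

**TR2.** Goodness is preserved by rotation in both directions. In $\mathcal T_0$ this is TR2. In $\mathcal S_R$, rotations of split triangles are split, the sign $-1$ being absorbed by the isomorphism $-1$ on one object of the corresponding summand. Hence TR2 holds in $\mathcal T$.

**TR3.** Let $(f,g,h)$ and $(f',g',h')$ be distinguished and $bf=f'a$; we need $c$ with $cg=g'b$ and $h'c=(\Sigma a)h$. By Lemma 2 both triangles may be taken to be sums of one minimal triangle and triangles $(A=A\to0)$, $(0\to B=B)$, $(A\to0\to\Sigma A)$. The square and the two conditions then split into components $(X,Y,Z)\to(X',Y',Z')$, which we treat one by one. Wherever a minimal triangle is involved, $c_R$ below denotes any lift of $\sigma(c_0)$.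

* *Source $(A=A\to0)$:* $c=0$ works, since $g'b=g'bf=g'f'a=0$ and $h=0$.
* *Source $(0\to B=B)$:* $c=g'b$ works, since $h'g'=0$ and $h=0$.
* *Target $(A=A\to0)$:* $c=0$ works, since $g'=0$, $a=f'a=bf$ and $(\Sigma a)h=(\Sigma b)(\Sigma f)h=0$.
* *Target $(A\to0\to\Sigma A)$:* $c=(\Sigma a)h$ works, since $h'=1$, $hg=0$ and $g'=0$.
* *Source $(A\to0\to\Sigma A)$, target $(0\to B=B)$:* $a=0$ and $b=0$, so $c=0$ works.
* *Minimal to minimal:* write $a=q(a_0,a_R)$, $b=q(b_0,b_R)$. By (F2), $bf=b_0f$ and $f'a=f'a_0$ as radical morphisms, so $b_0f=f'a_0$ in $\mathcal T_0$ by (F1). TR3 in $\mathcal T_0$ gives $c_0$ with $c_0g=g'b_0$ and $h'c_0=(\Sigma a_0)h$. Then $c=q(c_0,c_R)$ works by (F2).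
* *Source $(A\to0\to\Sigma A)$, target minimal:* here $b=0$ and $f'a=0$, and we need $h'c=\Sigma a$. With $a=q(a_0,a_R)$ we have $f'a_0=0$ in $\mathcal T_0$, so $\Sigma a_0=h'c_0$ for some $c_0$. As $h'$ is radical, $a_0$ is radical and $a$ has zero residue. By (F1) we may therefore choose a new representative $a=q(a_0,0)$ with $a_0$ radical. Again $f'a_0=0$, so $\Sigma a_0=h'c_0$ for some $c_0$, and $c=q(c_0,c_R)$ satisfies $h'c=h'c_0=\Sigma a_0=\Sigma a$.
* *Source minimal, target $(0\to B=B)$:* here $a=0$ and $bf=0$, and we need $cg=b$ (the other condition is $0=0$). With $b=q(b_0,b_R)$ we have $b_0f=0$, so $b_0=c_0g$ is radical and $b$ has zero residue. Choose $b=q(b_0,0)$ with $b_0$ radical; again $b_0=c_0g$ for some $c_0$, and $c=q(c_0,c_R)$ satisfies $cg=c_0g=b$.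

The first four items settle all sources of the first two contractible types and all targets of types one and three. What is left is source minimal or $(A\to0\to\Sigma A)$ and target minimal or $(0\to B=B)$; these are the last four items. So TR1–TR3 hold, and with them the standard consequences of Section 1: long exact sequences, and uniqueness of triangles on a map up to some $(1,1,\gamma)$.

## 9. The octahedral axiom through strip diagrams

The strategy is that of TR1: take an octahedron in $\mathcal T_0$, lift its residue to $\mathcal S_R$, adjust the lift to the given $(f_R,g_R)$, and combine. The combined triangles must be good, so the lift must have split triangles. That is what the strip is for.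

**Step 1: one octahedron suffices.** Suppose one octahedron on $(f,g)$ is given. For other choices of triangles on $f$, $g$, $gf$, take isomorphisms $(1,1,\gamma_f)$, $(1,1,\gamma_g)$, $(1,1,\gamma_k)$ from those of the given octahedron. Then $\gamma_ku\gamma_f^{-1}$ and $\gamma_gv\gamma_k^{-1}$ satisfy the four commutation conditions. Writing $i^1_f,h^1_g$ for the new maps, $(\Sigma\gamma_f)(\Sigma i_f)h_g=(\Sigma i^1_f)h^1_g\gamma_g$. So $(\gamma_f,\gamma_k,\gamma_g)$ is an isomorphism from the old fourth triangle to the new one, and the new maps complete an octahedron.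

**Step 2: an octahedron is a strip diagram.** Let $f:X\to Y$, $g:Y\to Z$. Consider objects $U,V,W$ and maps $i_f:Y\to U$, $u:U\to V$, $v:V\to W$, $i_k:Z\to V$, $h_k:V\to\Sigma X$, $h_g:W\to\Sigma Y$ with
$$ui_f=i_kg,\quad h_gv=(\Sigma f)h_k,\quad i_ff=0,\quad vu=0,\quad(\Sigma g)h_g=0,\quad h_ki_k=0. \tag{6}$$
Place
$$a_0,a_1,a_2=X,U,W,\qquad m_0,m_1=Y,V,\qquad b_1=Z,\quad b_2=\Sigma X,$$
and extend by $\Sigma a_j=b_{j+2}$, $\Sigma b_j=a_{j+2}$, $\Sigma m_j=m_{j+2}$. The arrows are
$$f:a_0\to m_0,\quad i_f:m_0\to a_1,\quad g:m_0\to b_1,\quad u:a_1\to m_1,$$
$$i_k:b_1\to m_1,\quad v:m_1\to a_2,\quad h_k:m_1\to b_2,\quad h_g:a_2\to m_2$$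
and their shifts, such as $\Sigma f:b_2\to m_2$, $\Sigma g:m_2\to a_3$, $\Sigma i_f:m_2\to b_3$. Every vertex of $\mathfrak S$ is a unique shift of one of the six vertices $X,Y,Z,U,V,W$, and every arrow a unique shift of one of these eight. The relations (i), (ii) at $j=0,1,2$ read: $i_ff=0$ along $a_0\to m_0\to a_1$; $vu=0$ along $a_1\to m_1\to a_2$; $h_ki_k=0$ along $b_1\to m_1\to b_2$; $(\Sigma g)h_g=0$ along $a_2\to m_2\to a_3$; $ui_f=i_kg$ from $m_0$ to $m_1$; $h_gv=(\Sigma f)h_k$ from $m_1$ to $m_2$. All others are shifts of these. So (6) with its shifts is exactly (i), (ii).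

Comparing with TR4, where $h_f=h_ku$ and $i_g=vi_k$, an octahedron on $(f,g)$ is precisely such a diagram for which the four triangles
$$(f,\,i_f,\,h_ku),\quad(g,\,vi_k,\,h_g),\quad(gf,\,i_k,\,h_k),\quad(u,\,v,\,(\Sigma i_f)h_g) \tag{7}$$
are distinguished.

**Step 3: the relations alone make the sequences (7) complexes.** *This will give split triangles over $R$ without any triangulation there.* From (6), consecutive composites in (7), continued by their shifts, vanish:

* first: $i_ff=0$; $h_kui_f=h_ki_kg=0$; $(\Sigma f)h_ku=h_gvu=0$;
* second: $vi_kg=vui_f=0$; $h_gvi_k=(\Sigma f)h_ki_k=0$; $(\Sigma g)h_g=0$;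
* third: $i_kgf=ui_ff=0$; $h_ki_k=0$; $(\Sigma g)(\Sigma f)h_k=(\Sigma g)h_gv=0$;
* fourth: $vu=0$; $(\Sigma i_f)h_gv=(\Sigma i_f)(\Sigma f)h_k=0$; $(\Sigma u)(\Sigma i_f)h_g=(\Sigma i_k)(\Sigma g)h_g=0$.

**Step 4: strip diagrams in $\mathcal S_k$ and $\mathcal S_R$ as families of representations.** For a $\Sigma$-compatible strip diagram $D$ in $\mathcal S_k$ or $\mathcal S_R$ and $A\in\mathcal I$, let $D^A(x)$ be the multiplicity module of $A$ in the object at $x$. Then $D^A$ is a representation of $\mathfrak S$ in finite free modules, and $\Sigma$-compatibility says $D^{\Sigma A}(\Sigma x)=D^A(x)$, likewise for arrows. As $\Sigma$ acts freely on $\mathcal I$, $D$ is the same as the family $(D^A)$ with $A$ running over the representatives $X_n$, and a summand $\Sigma^mX_n$ of one of $X,Y,Z,U,V,W$ contributes to $D^{X_n}$ at exactly one shift of that vertex. So the family has finite total rank. The same applies to isomorphisms of such diagrams.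

**Step 5: the lift.** Choose $f=q(f_0,f_R)$, $g=q(g_0,g_R)$ as in Step 0 of Section 8, and an octahedron on $(f_0,g_0)$ in $\mathcal T_0$, viewed as a strip diagram. Its residue in $\mathcal S_k$ is a family $(D^A)$ of finite-dimensional representations of $\mathfrak S$. By Lemma 4 each $D^A$ is a sum of thin ones. The same $0/1$ data over $R$, transported along lifts to $GL(R)$ of the base changes, give a $\Sigma$-compatible strip diagram $\widehat D$ in $\mathcal S_R$ with reduction exactly $(D^A)$.

**Step 6: matching $(f_R,g_R)$.** The restriction of $\widehat D$ to $X\to Y\to Z$ and its shifts (the disjoint paths $a_0\to m_0\to b_1$, $b_2\to m_2\to a_3$, and so on) is an interval sum, because three modules $0$ or $R$ joined by maps $0$ or $1$ form an interval sum. Its reduction is $(\sigma f_0,\sigma g_0)$. The pair $(f_R,g_R)$ is also an interval sum with this reduction. By Lemma 3 the identity mod $p$ lifts to an isomorphism between the two. Transporting $\widehat D$ along it at the vertices $X,Y,Z$ and, compatibly, at their shifts does not change the reduction. So we may assume that $\widehat D$ restricts to $(f_R,g_R)$.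

**Step 7: conclusion.** Together, the octahedron in $\mathcal T_0$ and $\widehat D$ form a strip diagram in $\widehat{\mathcal T}$ extending $(f_0,f_R)$, $(g_0,g_R)$. The relations (6) hold, since they hold in both components. The four triangles (7) are good. Indeed their $\mathcal T_0$-parts are distinguished. On a thin representation, each continued sequence (7) consists of modules $0$ or $R$ and maps $0$ or $1$ with consecutive composites zero by Step 3. So no two consecutive maps are nonzero, and the sequence is a sum of places $R$ and pairs $R=R$; by the criterion at the end of Section 7 the $\mathcal S_R$-parts are split. Applying $q$ gives an octahedron on $(f,g)$ in $\mathcal T$. This proves TR4 and the Proposition of Section 5. $\square$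

## 10. $X_1/p\cong X_2$ with $p\cdot\mathrm{id}_{X_2}=\omega_{X_2}$: proof of Theorem A

Take $c\equiv1$ and $X=X_1=\Lambda$. In $\mathcal T_0$ the cone of $\omega_{X_1}=\varepsilon:X_1\to X_1$ is $X_2=(\Lambda\xrightarrow\varepsilon\Lambda)$, with a distinguished triangle
$$X_1\xrightarrow{\ \omega_{X_1}\ }X_1\xrightarrow{\ i\ }X_2\longrightarrow\Sigma X_1,$$
where $i$ is the inclusion of the degree-$0$ term. All three maps are radical: $X_1,X_2,\Sigma X_1$ are distinct members of $\mathcal I$, and $\omega_{X_1}$ is nilpotent. By the converse part of Lemma 2 the triangle is distinguished in $\mathcal T$. There its first map is $p\cdot\mathrm{id}_{X_1}$ by (F4). Thus $X_1/p\cong X_2$, and by (F4) again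
$$p\cdot\mathrm{id}_{X_2}=\omega_{X_2}\ne0,$$
since $\omega_{X_2}\neq0$ in $\mathcal T_0$ and radical morphisms of $\mathcal T_0$ inject into $\mathcal T$ by (F1). So $X_1/p$ does not have $p$-order at least $1$; its $p$-order is $0$, which is $<p-2$ for every odd $p$. By Schwede's theorem, $\mathcal T$ is not topological for odd $p$. $\blacksquare$

Compare Section 2: there $p$ on $X_2$ was "$(p,0)+(0,p)$", which is null-homotopic. Here it is the single class "$\varepsilon$ on the left term".

## 11. Order $p^2$, multiples of $p$, other triangulations, and order exactly one: proof of Theorem B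

**Part 1.** The equality $n^2\cdot\mathrm{id}_{X/n}=0$ was proved after (1). In Theorem A, $p\cdot\mathrm{id}_{X/p}\ne0=p^2\cdot\mathrm{id}_{X/p}$. The additive order divides $p^2$ and does not divide $p$, so it is $p^2$.

**Part 2.** Take $c\equiv1$. Since $p^2\cdot\mathrm{id}=q(p^2,p^2)=0$, $\mathcal T$ is $\mathbb Z/p^2$-linear. If $n=pm$ with $p\nmid m$, then $m$ acts invertibly. Multiplication by $n$ on $X_1$ is $p$ composed with an automorphism, so $X_1/n\cong X_1/p\cong X_2$, and $n\cdot\mathrm{id}_{X_2}=m\,\omega_{X_2}\neq0$. If $n\ge2$ has a prime factor of multiplicity one, let $p$ be that prime.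

**Part 3.** Take $c\equiv1$ and any triangulation of the additive category $\mathcal T$, with any suspension. Let $i':X_1\to Y'$ be the second map of a distinguished triangle on $p\cdot\mathrm{id}_{X_1}$ in it.

*Comparing weak cokernels.* The map $i$ of Section 10 and $i'$ are both weak cokernels of $p\cdot\mathrm{id}_{X_1}$, a property of the additive category alone. So there are $\alpha:Y'\to X_2$ and $\beta:X_2\to Y'$ with $\alpha i'=i$ and $\beta i=i'$. Hence $\alpha\beta i=i$.

*$X_2$ is a retract of $Y'$.* The map $i$ is nonzero, because its representation part is the nonzero inclusion of the degree-$0$ term and radical maps inject into $\mathcal T$. So $\alpha\beta$ is not nilpotent in $\mathrm{End}_{\mathcal T}(X_2)$. This ring has a nilpotent ideal with quotient $k$ (the residue), so $\alpha\beta$ has nonzero residue and is invertible. Thus $(\alpha\beta)^{-1}\alpha\circ\beta=\mathrm{id}_{X_2}$.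

*Conclusion.* We get $0\ne p\cdot\mathrm{id}_{X_2}=(\alpha\beta)^{-1}\alpha\,(p\cdot\mathrm{id}_{Y'})\,\beta$, so $p\cdot\mathrm{id}_{Y'}\ne0$, where $Y'$ is a cone of $p$ on $X_1$ in the given triangulation. For $p$ odd, Schwede's theorem shows that this triangulation is not topological.

**Part 4.** Here the freedom in $c$ is used. Let $c(2)=0$ and $c(n)=1$ for $n\neq2$. As $c(1)=1$, Section 10 gives $X_1/p\cong X_2$ as before; now $p\cdot\mathrm{id}_{X_2}=\pi_{X_2}=0$. So $X_2$ has $p$-order at least $1$. We show that it does not have $p$-order at least $2$.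

*The test map.* Take $K=X_2$ and the radical map $f=\omega_{X_2}:K\to X_2$. Since $p\cdot\mathrm{id}_K=0$, $K/p=K\oplus\Sigma K$ with $i$ the inclusion. The extensions of $f$ are the maps $\bar f=(\omega_{X_2},\gamma):X_2\oplus\Sigma X_2\to X_2$ with $\gamma\in\mathcal T(\Sigma X_2,X_2)=\mathcal T_0(\Sigma X_2,X_2)$; all morphisms between distinct members of $\mathcal I$ are radical.

*All possible $\gamma$.* The source $\Sigma X_2$ lives in degrees $[-2,-1]$ (spaces $V^i$), the target in $[-1,0]$ (spaces $W^i$). A map of representations has only a component in degree $-1$, which must kill the image of the surjective map $V^{-2}\to V^{-1}$; so it is $0$. Further $Q(\Sigma X_2,X_2)=\mathrm{Hom}(V^{-1},W^{-1})=k$, since there are no nonzero homotopies $V^i\to W^{i-1}$. So $\gamma=\lambda\gamma_0$, where $\gamma_0$ is $\varepsilon$ in degree $-1$ and $\lambda\in k$.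

*The cone.* The map $\bar f=q(\bar f,0)$ is radical, and $0$ is an interval sum, so by (5) its cone in $\mathcal T$ is the cone in $\mathcal T_0$. The latter is a minimal complex with basis $t_{-1},t_0$ (from the target), $a_{-2},a_{-1}$ (from $X_2$ in the source) and $b_{-3},b_{-2}$ (from $\Sigma X_2$ in the source), where subscripts are degrees. Up to rescaling basis vectors by signs, and replacing $\lambda$ by $\pm\lambda$,
$$\partial t_{-1}=t_0,\quad\partial a_{-2}=\pm a_{-1}+t_{-1},\quad\partial b_{-3}=\pm b_{-2},\quad\partial b_{-2}=\lambda t_{-1},\quad\partial t_0=\partial a_{-1}=0 .$$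

* If $\lambda=0$: the vectors $a_{-2},\ \partial a_{-2},\ \partial\partial a_{-2}=t_0$ span a copy of $X_3$. Together with $a_{-1}$ and the pair $b_{-3},b_{-2}$ they form a basis, so the cone is $X_3\oplus\Sigma X_1\oplus\Sigma^2X_2$. Here $p\cdot\mathrm{id}_{X_3}=\omega_{X_3}\ne0$, since $c(3)=1$.
* If $\lambda\ne0$: $b_{-3},b_{-2},t_{-1},t_0$ span a copy of $X_4$. Moreover $\partial(a_{-2}-\lambda^{-1}b_{-2})=\pm a_{-1}+t_{-1}-t_{-1}=\pm a_{-1}$, so $a_{-2}-\lambda^{-1}b_{-2}$ and $a_{-1}$ span a copy of $\Sigma X_2$. The cone is $X_4\oplus\Sigma X_2$, and $p\cdot\mathrm{id}_{X_4}=\omega_{X_4}\neq0$, since $c(4)=1$.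

So no extension of $f$ has a cone of $p$-order at least $1$, and $X_2$ does not have $p$-order at least $2$. Hence $X_1/p\cong X_2$ has $p$-order exactly $1$, which is $<p-2$ for $p\ge5$. $\blacksquare$
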